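# Three-cube-free sets of integers and sum-free sets modulo their own elements

## 1. The sum-free set attached to an element of $A$

Let $A$ be a set of positive integers and let $m\in A$. Collect the ways of writing $m$ as a sum of two elements of $A$:
$$B_m=\{x\in[m-1]:\ x\in A,\ m-x\in A\},\qquad [t]=\{1,2,\dots,t\}.$$
The set is symmetric, $B_m=m-B_m$, so if we regard it as a subset of $\mathbb Z_m=\mathbb Z/m\mathbb Z$ we have $B_m=-B_m$. Everything below turns on one property of this set, which holds when $A$ avoids the following configuration.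

**Definition (cubes).** For a multiset $S=\{a_1,\dots,a_d\}$ of size $d$ (repetitions allowed), the projective $d$-cube generated by $S$ is
$$\Sigma^*S=\Big\{\sum_{i\in I}a_i:\ \varnothing\ne I\subset[d]\Big\}.$$
A set $A$ is $d$-cube-free if no multiset $S$ of size $d$ has $\Sigma^*S\subset A$.

For $d=3$ the forbidden sets are $\{x,y,z,\,x+y,\,y+z,\,x+z,\,x+y+z\}$, where $x,y,z$ need not be distinct. The generators $1,1,1$ give $\{1,2,3\}$; the generators $1,1,4$ give $\{1,2,4,5,6\}$. In general $x,x,x$ gives $\{x,2x,3x\}$.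

**Lemma 1.** If $A$ is $3$-cube-free and $m\in A$, then $B_m$ is sum-free in $\mathbb Z_m$: there are no $x,y,z\in B_m$ (repetitions allowed) with $x+y\equiv z\pmod m$.

**Proof.** Let $x,y,z\in B_m$ with $x+y\equiv z \pmod m$. As integers, $2\le x+y\le 2m-2$, so $x+y=z$ or $x+y=z+m$.

Suppose $x+y=z$. Put $w=m-z$, which lies in $B_m$ by symmetry, so that $x+y+w=m$. Then $x,y,w\in A$. Also $x+y=z\in A$, $x+w=m-y\in A$, $y+w=m-x\in A$ and $x+y+w=m\in A$. So $\Sigma^*\{x,y,w\}\subset A$, a contradiction.

Suppose $x+y=z+m$. Then $m-x,\ m-y,\ m-z$ lie in $B_m$ and $(m-x)+(m-y)=2m-(z+m)=m-z$. This is the first case again. $\square$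

What this is for: we want to know how large a $3$-cube-free set $A\subset[N]$ can be. The size of $B_m$ is controlled from below by the size of $A\cap[m-1]$, so a dense $A$ produces large sum-free sets in the cyclic groups $\mathbb Z_m$ with $m\in A$. Large sum-free sets in cyclic groups are very rigid, and we shall play two of these rigid structures, for two nearby values of $m$, against each other.

## 2. How large can a 3-cube-free subset of $[N]$ be?

Start with small $N$. Every $3$-cube in $[N]$ has generators with $x+y+z\le N$.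

For $N\le 2$ there are no cubes at all. For $N=3$ the only cube is $\{1,2,3\}$, so the maximum is $2$. For $N=4,5$ the generators, with $x\le y\le z$, are $111$, $112$, $113$, $122$, and each of these cubes contains $\{1,2,3\}$; so a set is $3$-cube-free exactly when it omits one of $1,2,3$, and the maximum is $3$ for $N=4$ and $4$ for $N=5$. For $N=6$ the new generators are $114$, $123$, $222$, with cubes $\{1,2,4,5,6\}$, $\{1,2,3,4,5,6\}$ and $\{2,4,6\}$. Every cube in $[6]$ contains $\{1,2,3\}$ or $\{2,4,6\}$, so it is enough to delete the number $2$: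
$$A=\{1,3,4,5,6\}$$
is $3$-cube-free of size $5$, and $5$ is the maximum.

Two natural families work for all $N$. The set $\{x\in[N]:x\equiv1,2\pmod 3\}$ is $3$-cube-free: if $x,y,z$ and their pairwise sums are nonzero mod $3$, then $x\equiv y\equiv z$, and then $x+y+z\equiv0$. The set $(N/3,N]\cap\mathbb Z$ is $3$-cube-free because $x+y+z>N$. Both have $N-\lfloor N/3\rfloor=\lceil 2N/3\rceil$ elements. The conjecture of Eberhard and Pohoata, as recorded in Yuchen Meng, "A note on cube-free problems", arXiv:2311.12318 (2023), says that nothing does asymptotically better: $|A|\le(2/3+o(1))N$ for every $3$-cube-free $A\subset[N]$, where $o(1)$ depends only on $N$ and tends to $0$. These notes prove it, with the following error terms.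

**Theorem 2.** Every $3$-cube-free $A\subset[N]$ satisfies
$$|A|\le\frac23N+\frac{\sqrt{2N}+29}{6}.$$
In particular $|A|\le(\frac23+o(1))N$ uniformly, so the Eberhard–Pohoata conjecture is true, and the maximum size of a $3$-cube-free subset of $[N]$ is $(\frac23+o(1))N$.

**Theorem 3.** Every $3$-cube-free $A\subset[N]$ satisfies $|A|<\frac23N+1267$, for every $N$.

**Proposition 4.** For $N=6k$ the set
$$A=\{x\in[N]:x\text{ odd}\}\cup\{x\in[N]:x\text{ even},\ x\ge4k\}$$
is $3$-cube-free of size $\frac23N+1$.

For $k=1$ this is the set $\{1,3,4,5,6\}$ found above. It is a third asymptotically extremal example, and it shows that an additive constant as in Theorem 3 cannot be smaller than $1$; so the error $O(1)$ has the optimal order. The maximum is thus at least $\lceil 2N/3\rceil$ always, at least $\frac23N+1$ when $6\mid N$, and less than $\frac23N+1267$; the optimal constant is not determined here.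

**Proof of Proposition 4.** There are $3k$ odd elements and $\frac{6k-4k}2+1=k+1$ even ones, so $|A|=4k+1=\frac23N+1$. Every even element of $A$ is at least $4k$. Suppose $\Sigma^*\{x,y,z\}\subset A$.

If at least two generators, say $y,z$, are even, then $y+z\ge8k>N$, which is impossible. If exactly one generator, say $z$, is even, then $z$ and $x+y$ are both even elements of $A$, so $x+y+z\ge8k>N$, which is impossible. If all three are odd, then $x+y$, $y+z$, $x+z$ are even elements of $A$, each at least $4k$; adding them, $2(x+y+z)\ge12k$, so $x+y+z\ge6k=N$. Since $x+y+z\le N$, we get $x+y+z=6k$, but $x+y+z$ is odd. $\square$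

From now on $A\subset[N]$ is $3$-cube-free.

## 3. The surplus $e(t)$, and what a single $m$ can prove

**Definition (surplus and double misses).** For $0\le t\le N$ put $e(t)=|A\cap[t]|-\frac23t$. For $m\in A$ put
$$\nu(m)=\#\{x\in[m-1]:\ x\notin A,\ m-x\notin A\}.$$

So $e(t)-e(t-1)$ is $\frac13$ if $t\in A$ and $-\frac23$ if $t\notin A$. For $A=\{1,3,4,5,6\}$ the values $e(1),\dots,e(6)$ are $\frac13,-\frac13,0,\frac13,\frac23,1$. Our task is to bound $e(N)$.

For $m\in A$ we have $|A\cap[m-1]|=\frac23m+e(m)-1$. Among the $m-1$ integers $x\in[m-1]$, exactly $m-1-\nu(m)$ have $x\in A$ or $m-x\in A$, and each of the two conditions holds for $|A\cap[m-1]|$ values of $x$. By inclusion–exclusion,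
$$|B_m|=2|A\cap[m-1]|-(m-1)+\nu(m)=\frac m3+2e(m)-1+\nu(m).\tag{1}$$

The direct approach is to take $m=\max A$ and use that $B=B_m$ is sum-free. For $b\in B$ the sets $B$ and $b+B$ are disjoint in $\mathbb Z_m$, so $|B|\le m/2$. With the first equality of (1), $2(|A|-1)\le(m-1)+\frac m2$, hence $|A|\le\frac34N+\frac12$. To reach $\frac23$ this way we would need $|B|\le\frac m3$ up to a small error, and that is false: when $m$ is even, the odd residues form a sum-free set of density $\frac12$ in $\mathbb Z_m$.

This obstruction is not an artifact. Take the set of Proposition 4 and $m=6k$. An odd $x$ has $m-x$ odd, and two even elements of $A$ sum to more than $m$, so $B_m$ is exactly the set of odd numbers below $m$, of size $3k=\frac m2$. Here $e(m)=1$, and $\nu(m)$ counts even $x$ with $2k<x<4k$, so $\nu(m)=k-1$; formula (1) reads $3k=2k+2-1+(k-1)$. Hence no argument that looks at one $m$ only, and uses only that $B_m$ is sum-free, can give the factor $\frac23$.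

The obstruction does come with a divisor of $m$ (here $2$), and neighboring integers share few divisors. So the plan is this: show that $e(m)>\frac12$ forces $B_m$ to live on residue classes modulo a divisor $n_m$ of $m$; then take two elements $m,m_0$ of $A$ that are close together, so that $n_m$ and $n_{m_0}$ are coprime, and show that the two periodic structures do not fit together.

## 4. Surplus above $1/2$ makes $B_m$ periodic

The stabilizer of a subset $Z$ of an abelian group $G$ is the subgroup $\{g\in G:g+Z=Z\}$; a set is called $H$-periodic if it is a union of cosets of $H$, and aperiodic if its stabilizer is trivial. We use the following textbook theorem.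

**Kneser's theorem.** Let $X,Y$ be nonempty finite subsets of an abelian group and let $H$ be the stabilizer of $X+Y$. Then $|X+Y|\ge|X+H|+|Y+H|-|H|$.

For example, in $\mathbb Z_6$ with $X=Y=\{1,3,5\}$ we have $X+Y=\{0,2,4\}=H$, and the inequality reads $3\ge3+3-3$.

**Lemma 5.** Let $m\in A$ with $e(m)>\frac12$. There are a divisor $n=n_m$ of $m$ with $n\equiv2\pmod3$ and a set $S=S_m\subset\mathbb Z_n$ such that the following hold.

1. $|S|=\frac{n+1}3$, $S=-S$, $0\notin S$, $S+S=\mathbb Z_n\setminus S$, and $S+S$ has trivial stabilizer.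
2. $B_m\subset T_m:=\{x\in[m-1]:\ x\bmod n\in S\}$.
3. With $h_m:=m/n$,
$$|T_m\setminus B_m|+\nu(m)=\frac{h_m}3+1-2e(m).\tag{2}$$
Consequently
$$h_m\ge3(2e(m)-1)\tag{3}$$
and
$$2|T_m\setminus A|\le\frac{h_m}3+1-2e(m)<\frac{h_m}3.\tag{4}$$

In the example of Proposition 4 with $m=6k$ we have $n=2$, $S=\{1\}$, $h=3k$, $T_m=B_m$, and (2) reads $0+(k-1)=k+1-2$. A larger instance of part 1 is $n=8$, $S=\{3,4,5\}$, where $S+S=\{6,7,0,1,2\}$.

**Proof.** *Parts 1 and 2: we compare Kneser's lower bound for $B+B$ with the room left by sum-freeness.* Write $B=B_m\subset\mathbb Z_m$. By (1) and $e(m)>\frac12$, $|B|>\frac m3$; in particular $B\neq\varnothing$. Let $H$ be the stabilizer of $B+B$ in $\mathbb Z_m$, and put $n=m/|H|$ and $s=|B+H|/|H|$. By Lemma 1, $B+B$ is disjoint from $B$; since $B+B$ is $H$-periodic, it is disjoint from $B+H$ as well. With Kneser's theorem,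
$$m\ge|B+H|+|B+B|\ge|B+H|+2|B+H|-|H|=3|B+H|-|H|,$$
and dividing by $|H|$, $3s\le n+1$. On the other hand $3s|H|=3|B+H|\ge3|B|>m$ gives $3s>n$. Hence $3s=n+1$, and $n\equiv2\pmod3$.

The subgroup $H$ of $\mathbb Z_m$ has order $m/n$, so it consists of the multiples of $n$, and $\mathbb Z_m/H\cong\mathbb Z_n$ by reduction mod $n$. Let $S$ be the image of $B$. Then $|S|=s=\frac{n+1}3$, and $S=-S$ because $B=-B$. The image of $B+B$ is $S+S$. It is disjoint from $S$ because $B+B$ is $H$-periodic and disjoint from $B+H$. Its size is $|B+B|/|H|\ge2s-1=n-s$. Therefore $S+S=\mathbb Z_n\setminus S$. Its stabilizer is trivial because we have divided by the full stabilizer $H$ of $B+B$. Finally, $S=-S\ne\varnothing$ gives $0\in S+S$, so $0\notin S$. Part 2 is the definition of $S$.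

*Part 3: we count $T_m$.* The interval $\{0,1,\dots,m-1\}$ consists of $h_m$ full periods mod $n$, and $0$ does not count since $0\notin S$. So $|T_m|=h_m|S|=h_m\frac{n+1}3=\frac m3+\frac{h_m}3$. As $B_m\subset T_m$, subtracting (1) gives
$$|T_m\setminus B_m|=\frac{h_m}3-2e(m)+1-\nu(m),$$
which is (2). The left side of (2) is nonnegative, which gives (3). For (4), note that $T_m=m-T_m$, because $n\mid m$ and $S=-S$. An element $x\in T_m$ lies outside $B_m$ if and only if $x\notin A$ or $m-x\notin A$, and each of these two conditions holds for $|T_m\setminus A|$ elements of $T_m$. So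
$$|T_m\setminus B_m|=2|T_m\setminus A|-\#\{x\in T_m:\ x\notin A,\ m-x\notin A\}\ge2|T_m\setminus A|-\nu(m),$$
hence $2|T_m\setminus A|\le|T_m\setminus B_m|+\nu(m)=\frac{h_m}3+1-2e(m)$, and this is less than $\frac{h_m}3$ since $e(m)>\frac12$. $\square$

In words: $A$ contains nearly all of $T_m$. The number of missing elements is less than $h_m/6$, where $h_m$ is the number of elements of $[m-1]$ in a single nonzero residue class mod $n_m$. Since $n_m\ge2$, we also record $\frac{n_m+1}{3n_m}\le\frac12$: the set $S$ has density at most $\frac12$.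

## 5. Two coprime moduli

Let $m_0$ and $m$ be two nearby elements of $A$. Knowing that $A$ nearly contains $T_{m_0}$, choose residues $r,r'\in S_{m_0}$ with $r+r'\equiv m$, if there are any. Nearly every $x\equiv r$ then lies in $A$ together with $m-x$, so it lies in $B_m$. But $B_m$ has density at most about $\frac12$ on any progression whose difference is coprime to $n_m$. This is the conflict, and it says that $m$ cannot lie in $S_{m_0}+S_{m_0}$ modulo $n_{m_0}$.

**Lemma 6.** Let $m_0\ne m$ be elements of $A$ with $|m-m_0|\le4$ and $e(m_0),e(m)>\frac12$. Write $n_0,S_0,T_0,h_0$ for the data of $m_0$ in Lemma 5 and $n,S$ for those of $m$. If $\gcd(n,n_0)=1$ and $h_0\ge2n+14$, then $m-m_0\bmod n_0$ lies in $S_0$, and so does $|m-m_0|\bmod n_0$.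

**Proof.** The second assertion follows from the first since $S_0=-S_0$. Suppose $m-m_0\bmod n_0\notin S_0$. As $n_0\mid m_0$, this says that $m\bmod n_0$ is not in $S_0$, so by part 1 of Lemma 5 it lies in $S_0+S_0$: there are $r,r'\in S_0$ with $m\equiv r+r'\pmod{n_0}$.

*Step 1: a long progression of candidates.* Let $X$ be the set of integers $x\equiv r\pmod{n_0}$ with
$$1\le x\le m-1\quad\text{and}\quad m-m_0+1\le x\le m_0-1.$$
If $m>m_0$ the two conditions amount to $m-m_0+1\le x\le m_0-1$, and if $m<m_0$ to $1\le x\le m-1$; in both cases the range consists of $m_0-|m-m_0|-1\ge m_0-5$ consecutive integers. Here $m_0-5>0$, since $m_0\ge h_0\ge 18$. A range of $L$ consecutive integers contains at least $\frac L{n_0}-1$ elements of a given class mod $n_0$, and $n_0\ge2$, so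
$$|X|\ge\frac{m_0-5}{n_0}-1=h_0-\frac5{n_0}-1\ge h_0-4.$$

*Step 2: most of $X$ lies in $B_m$.* Let $x\in X$. Then $1\le x\le m_0-1$. From $x\le m-1$ we get $m-x\ge1$, and from $x\ge m-m_0+1$ we get $m-x\le m_0-1$. The residues of $x$ and $m-x$ mod $n_0$ are $r$ and $r'$, both in $S_0$. So $x$ and $m-x$ both lie in $T_0$. At most $|T_0\setminus A|$ elements $x\in X$ have $x\notin A$, and at most $|T_0\setminus A|$ have $m-x\notin A$. By (4) for $m_0$, fewer than $\frac{h_0}3$ elements of $X$ fail one of the two conditions, and the others lie in $B_m$: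
$$|X\cap B_m|>|X|-\frac{h_0}3.$$

*Step 3: at most about half of $X$ lies in $B_m$.* By part 2 of Lemma 5 for $m$, elements of $X\cap B_m$ have residue mod $n$ in $S$. Since $X$ is an arithmetic progression whose difference $n_0$ is coprime to $n$, any $n$ consecutive terms of $X$ run once through $\mathbb Z_n$ and contain exactly $|S|=\frac{n+1}3$ terms with residue in $S$. Covering $X$ by at most $\frac{|X|}n+1$ such blocks, the last possibly incomplete,
$$|X\cap B_m|\le\Big(\frac{|X|}n+1\Big)\frac{n+1}3\le\frac{|X|}2+\frac{n+1}3.$$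

*Step 4: comparison.* Steps 2 and 3 give $\frac{|X|}2<\frac{h_0}3+\frac{n+1}3$, and with Step 1, $\frac{h_0-4}2<\frac{h_0}3+\frac{n+1}3$. Multiplying by $6$ and collecting terms, $h_0<2n+14$, contrary to hypothesis. $\square$

## 6. The first maximum of the surplus

Lemma 6 forces small differences $|m-m_0|$ into $S_0$. Since $S_0$ is sum-free mod $n_0$, we get a contradiction as soon as three differences of the form $1,1,2$ or $1,3,4$ are forced. So we need a place where $A$ has several elements in a short window. The first point at which $e$ attains its maximum is such a place.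

**Proposition 7.** Let $E=\max_{0\le t\le N}e(t)$, assume $E\ge3$, and let $M$ be the smallest $t$ with $e(t)=E$. It is impossible that both of the following hold:

1. every $m\in A\cap[M-5,M]$ has $e(m)>\frac12$;
2. $h_{m_0}\ge2n_m+14$ for all distinct $m_0,m\in A\cap[M-5,M]$.

**Proof.** Since $|A\cap[t]|\le t$, we have $e(t)\le\frac t3$, so $M\ge9$ and all indices below are positive. Assume both conditions hold.

*Step 1: $M,M-1,M-2\in A$.* We walk down from $M$, using that $e$ never exceeds $E$ and that $e(t)<E$ for $t<M$. If $M\notin A$, then $e(M-1)=E+\frac23$, impossible. So $M\in A$ and $e(M-1)=E-\frac13$. If $M-1\notin A$, then $e(M-2)=E+\frac13$, impossible. So $M-1\in A$ and $e(M-2)=E-\frac23$. If $M-2\notin A$, then $e(M-3)=E$, contradicting the minimality of $M$. So $M-2\in A$ and $e(M-3)=E-1$.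

*Step 2: coprimality.* Since $n_m\mid m$ and $n_{m_0}\mid m_0$, $\gcd(n_m,n_{m_0})$ divides $m-m_0$. Moreover $3\nmid n_m$, because $n_m\equiv2\pmod3$. Conditions 1 and 2 supply the remaining hypotheses of Lemma 6 for any two elements of $A\cap[M-5,M]$ at distance at most $4$.

*Step 3: $M$ odd.* Take $m_0=M$. Then $n_0=n_{m_0}$ divides $M$ and is odd. With $m=M-1$ the gcd divides $1$, so Lemma 6 gives $1\in S_0$. With $m=M-2$ the gcd divides $2$ and is odd, hence is $1$, so $2\in S_0$. But $1+1=2$ contradicts $(S_0+S_0)\cap S_0=\varnothing$.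

*Step 4: $M$ even.* Take $m_0=M-1$, so that $n_0$ is again odd. With $m=M$ the gcd is $1$, so $1\in S_0$. If $M-3\in A$, then with $m=M-3$ the gcd divides $2$ and is odd, so $2\in S_0$, a contradiction as in Step 3. Hence $M-3\notin A$, and
$$e(M-4)=e(M-3)+\tfrac23=E-\tfrac13.$$
If $M-4\notin A$, then $e(M-5)=E+\frac13$, impossible. So $M-4\in A$ and $e(M-5)=E-\frac23$. If $M-5\notin A$, then $e(M-6)=E$, contradicting the minimality of $M$. So $M-5\in A$.

With $m=M-4$ the difference is $3$; the gcd divides $3$ and is not divisible by $3$, so it is $1$ and $3\in S_0$. With $m=M-5$ the difference is $4$; the gcd divides $4$ and is odd, so it is $1$ and $4\in S_0$. But $1+3=4$ contradicts $(S_0+S_0)\cap S_0=\varnothing$. $\square$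

## 7. The bound with error $O(\sqrt N)$

It remains to see when the hypotheses of Proposition 7 hold. A large surplus makes $h_m$ large by (3), and then $n_m=m/h_m$ is small; the condition $h\ge2n+14$ holds once $h^2$ is a little larger than $2N$.

**Proof of Theorem 2.** Suppose $e(N)>\frac{\sqrt{2N}+29}6$. Then $E\ge e(N)$, and $Q:=6E-15$ satisfies $Q\ge\sqrt{2N}+14$. Also $E\ge\frac{29}6>3$. Let $M\le N$ be as in Proposition 7.

*Both conditions of Proposition 7 hold.* Since $e$ increases by at most $\frac13$ per step, each $m\in A\cap[M-5,M]$ has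
$$e(m)\ge E-\tfrac53>E-2\ge\tfrac{17}6>\tfrac12.$$
This is condition 1. By (3), $h_m\ge3(2(E-2)-1)=6E-15=Q$, so $n_m=m/h_m\le N/Q$. For distinct $m_0,m$ in the window,
$$2n_m+14\le\frac{2N}Q+14\le Q\le h_{m_0},$$
where the middle inequality is equivalent to $Q(Q-14)\ge2N$ and follows from $Q(Q-14)\ge(\sqrt{2N}+14)\sqrt{2N}\ge2N$. This is condition 2. Proposition 7 gives a contradiction. Hence $e(N)\le\frac{\sqrt{2N}+29}6$, which is the claim. The statement on the maximum follows with the two families of size $\lceil 2N/3\rceil$ from Section 2. $\square$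

The only loss is in the step $n_m\le N/Q$. If we knew that $n_m$ is bounded by an absolute constant, then a constant surplus would already be enough for condition 2. The rest of the notes proves this.

## 8. The sets $S$ are dilated middle thirds

First we determine the sets $S$ in Lemma 5. We have $|S+S|=2|S|-1$, which is equality in Kneser's bound for an aperiodic sumset. Such sets are described by Kemperman's structure theorem (Acta Math. 103 (1960), Thm 5.1). We need only the following part.

**Kemperman's theorem (the part used).** Let $S$ be a nonempty finite subset of an abelian group $G$ with $|S+S|=2|S|-1$ and $S+S$ aperiodic. Then there are a subgroup $F$ with $|F|\ge2$ and nonempty $A_1,B_1\subset S$, each contained in an $F$-coset, such that $S\setminus A_1$ and $S\setminus B_1$ are (possibly empty) unions of $F$-cosets and $(A_1,B_1)$ is an *elementary pair*. This means that one of the following holds: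

* (I) $|A_1|=1$ or $|B_1|=1$;
* (II) $A_1,B_1$ are arithmetic progressions with a common difference;
* (III) for some finite subgroup $K$, each of $A_1,B_1$ lies in a $K$-coset and $|A_1|+|B_1|=|K|+1$ (plus further conditions, not needed here);
* (IV) as in (III), but with $|A_1|+|B_1|=|K|$ (plus further conditions, not needed here).

For example, in $\mathbb Z_5$ the set $S=\{2,3\}$ has $S+S=\{4,0,1\}$, which is aperiodic of size $3=2\cdot2-1$. One may take $F=\mathbb Z_5$ and $A_1=B_1=S$, an elementary pair of type (II).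

**Lemma 8.** Let $S\subset\mathbb Z_n$ satisfy property 1 of Lemma 5, let $b=\frac{n+1}3$, and assume $b\ge2$. Then $S=k\cdot\{b,b+1,\dots,2b-1\}$ for some $k$ coprime to $n$.

For $n=8$, $b=3$, the choice $k=1$ gives $\{3,4,5\}$ and $k=3$ gives $\{9,12,15\}=\{1,4,7\}$.

**Proof.** We have $n=3b-1$, $|S|=b$ and $|S+S|=n-b=2b-1=2|S|-1$, and $S+S$ is aperiodic. Take $F,A_1,B_1$ from Kemperman's theorem.

*Step 1: only one $F$-coset is partly filled.* A set and its complement have the same stabilizer, so $S=\mathbb Z_n\setminus(S+S)$ is aperiodic, and in particular not $F$-periodic. Let $c_0$ be the $F$-coset containing $A_1$. Since $S\setminus A_1$ is a union of $F$-cosets disjoint from $A_1\ne\varnothing$, it does not contain $c_0$, so $S\cap c_0=A_1$; and $A_1\neq c_0$, since otherwise $S$ would be $F$-periodic. So $c_0$ is the only $F$-coset meeting $S$ in a nonempty proper subset of itself. The same applies to $B_1$, so $A_1=B_1=S\cap c_0=:S_0$.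

*Step 2: $S\subset F$, and $F=\mathbb Z_n$.* Pick $y\in c_0\setminus S$. Then $y\in S+S$, say $y=s+s'$ with $s,s'\in S$. If $s\notin c_0$, then $s+F\subset S$ by Step 1, so $S+S\supset s+F+s'=y+F=c_0$; but $c_0$ meets $S$, and $S+S$ does not. So $s\in c_0$, and likewise $s'\in c_0$. Hence $c_0+c_0=c_0$, which means $c_0=F$. If $S\ne S_0$, there is an $F$-coset $a\subset S$, and for $s_0\in S_0\subset F$ we get $a=a+s_0\subset S+S$, which contradicts $(S+S)\cap S=\varnothing$. So $S=S_0\subset F$. Then $\mathbb Z_n=S\cup(S+S)\subset F$. So $(A_1,B_1)=(S,S)$ is an elementary pair.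

*Step 3: types (I), (III), (IV) are impossible.* Type (I) fails because $|S|=b\ge2$. In type (III), $|K|=2b-1$ divides $n=3b-1$; but $1<\frac{3b-1}{2b-1}<2$, since $3b-1<4b-2$ for $b\ge2$. In type (IV), $|K|=2b$ divides $3b-1$; but $1<\frac{3b-1}{2b}<2$, since $3b-1>2b$ for $b\ge2$.

*Step 4: locating the progression.* So $S$ is an arithmetic progression with some difference $d$. Then $S+S$ lies in one coset of $\langle d\rangle$, so $|\langle d\rangle|\ge2b-1$. If $\langle d\rangle\ne\mathbb Z_n$, then $2b-1\le\frac n2=\frac{3b-1}2$, which forces $b\le1$. So $d$ is a unit mod $n$, and we can write $S=d\{a,\dots,a+b-1\}$. Then $S+S=d\{2a,\dots,2a+2b-2\}$, and its complement is $d\{2a+2b-1,\dots,2a+3b-2\}$, since $(2b-1)+b=n$. This complement equals $S$. A block of $b<n$ consecutive residues has a unique first element (the one whose predecessor is not in the block), so $a\equiv2a+2b-1$, i.e. $a\equiv1-2b\equiv1-2b+(3b-1)=b\pmod n$. So $k=d$ works. $\square$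

## 9. A large modulus produces a cube $\{x,2x,3x\}$

**Proposition 9.** If $m\in A$, $e(m)>\frac12$ and $h=h_m>30$, then $n=n_m<3785$ (hence $n\le3782$, as $n\equiv2\pmod3$).

Some bound of this kind is all we can hope for: in Proposition 4, with $m=6k$, we have $n=2$ and $h=3k$ arbitrarily large.

By Lemma 8 and Section 4, $A$ nearly contains all $x$ whose residue lies in a dilated middle third. It is natural to look for a cube inside $T_m$. There is none, because $S$ is sum-free mod $n$, and a cube contains $x$, $y$ and $x+y$. So a cube must use elements of $A$ outside $T_m$. About those, (2) tells us only that $\nu(m)$ is small: for most $x\notin T_m$ at least one of $x$, $m-x$ lies in $A$, and we are not told which. Step 1 below decides this for suitable residue classes: apart from few exceptions, it is the larger one.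

**Setup for the proof.** Suppose $n\ge3785$, so that $b=\frac{n+1}3\ge1262$. Write $B=B_m$ and let $k$ be as in Lemma 8. Put $\tilde S=\{b,\dots,2b-1\}\subset\mathbb Z_n$, so $S=k\tilde S$. Since $n=3b-1$, $\tilde S=-\tilde S$; also $0\notin\tilde S$ and $(\tilde S+\tilde S)\cap\tilde S=\varnothing$.

For $\theta\in\mathbb Z_n\setminus\{0\}$ let $C_\theta=\{x\in[m-1]:x\equiv k\theta\pmod n\}$. As $k\theta\ne0$ in $\mathbb Z_n$, this is a progression of difference $n$ with exactly $h$ terms. We have $m-C_\theta=C_{-\theta}$, and if $x\in C_\theta$, $x'\in C_{\theta'}$, $x+x'<m$ and $\theta+\theta'\ne0$, then $x+x'\in C_{\theta+\theta'}$. Define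
$$\tau_\theta=|C_\theta\setminus B|\quad(\theta\in\tilde S),\qquad \nu_\theta=\#\{x\in C_\theta:\ x\notin A,\ m-x\notin A\}\quad(\theta\notin\tilde S,\ \theta\ne0).$$
By symmetry $\tau_{-\theta}=\tau_\theta$ and $\nu_{-\theta}=\nu_\theta$. As $T_m$ is the union of the $C_\theta$ with $\theta\in\tilde S$, the $\tau_\theta$ add up to $|T_m\setminus B|$, and the $\nu_\theta$ add up to at most $\nu(m)$. So (2) and $e(m)>\frac12$ give
$$\sum_{\theta\in\tilde S}\tau_\theta+\sum_{\theta\notin\tilde S,\ \theta\ne0}\nu_\theta\le\frac h3+1-2e(m)<\frac h3.\tag{5}$$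

**Step 1: in certain classes outside $T_m$, large elements are mostly in $A$.** Let $u\notin\tilde S$, $u\ne0$, with $2u,3u\in\tilde S$. Put
$$\sigma_u=\nu_u+2\tau_{2u}+\tau_{3u},\qquad Y_u=\tfrac12\big(m-n(\sigma_u+1)\big).$$
We show that at most $\tau_{2u}+\nu_u\le\sigma_u$ elements $x\in C_u$ with $x>m-Y_u$ are not in $A$.

Let $V=A\cap C_u$. We first prove that few elements of $V$ are small:
$$|V\cap[1,Y_u)|\le\tau_{2u}.\tag{6}$$
We may assume $V\ne\varnothing$; let $x_0=\min V$. Let $y\in V$ with $y<Y_u$. Then $x_0\le y$, so $x_0+y<2Y_u=m-n(\sigma_u+1)$. I claim that $x_0+y\notin B$.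

Suppose $x_0+y\in B$, and put $L=m-x_0-y>n(\sigma_u+1)$. The number of $v\in C_u$ with $v<L$ is at least $\frac Ln-1>\sigma_u$. For each such $v$ the sums $x_0+v$, $y+v$ and $x_0+y+v$ are less than $m$, so they lie in $C_{2u}$, $C_{2u}$ and $C_{3u}$. At most $\nu_u$ of these $v$ have both $v\notin A$ and $m-v\notin A$; at most $\tau_{2u}$ have $x_0+v\notin B$; at most $\tau_{2u}$ have $y+v\notin B$; at most $\tau_{3u}$ have $x_0+y+v\notin B$. Together these are at most $\sigma_u$ values of $v$. So there is a $v$ with $x_0+v,\ y+v,\ x_0+y+v\in B$, and with $v\in A$ or $m-v\in A$.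

If $v\in A$, then $x_0,y,v\in A$ and $x_0+y,\ x_0+v,\ y+v,\ x_0+y+v\in B\subset A$. So $\Sigma^*\{x_0,y,v\}\subset A$, a contradiction.

If $m-v\in A$, put $z=m-(x_0+y+v)>0$. Since $x_0+y+v$, $y+v$ and $x_0+v$ lie in $B$, the complements $z$, $x_0+z=m-(y+v)$ and $y+z=m-(x_0+v)$ lie in $A$. Also $x_0,y\in A$, $x_0+y\in A$ and $x_0+y+z=m-v\in A$. So $\Sigma^*\{x_0,y,z\}\subset A$, a contradiction.

This proves the claim. So $y\mapsto x_0+y$ maps $V\cap[1,Y_u)$ injectively into $C_{2u}\setminus B$, which has $\tau_{2u}$ elements. This is (6).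

The hypotheses on $u$ hold for $-u$ as well, with $\sigma_{-u}=\sigma_u$, $Y_{-u}=Y_u$ and $\tau_{-2u}=\tau_{2u}$; so (6) also gives $|A\cap C_{-u}\cap[1,Y_u)|\le\tau_{2u}$. Now let $x\in C_u\setminus A$ with $x>m-Y_u$. Then $m-x\in C_{-u}$ and $m-x<Y_u$. Either $m-x\notin A$, which happens for at most $\nu_u$ such $x$, or $m-x\in A\cap C_{-u}\cap[1,Y_u)$, which happens for at most $\tau_{2u}$ such $x$. This proves the statement of Step 1.

**Step 2: choosing a residue $p$ with $p\in\tilde S$ such that Step 1 applies to $2p$ and $3p$ with small defects.** We want $p,4p,6p,9p\in\tilde S$. Let $\Pi$ be the set of integers $p$ in $\big[\frac{7b-2}6,\frac{11b-4}9\big]$. The length of this interval is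
$$\frac{11b-4}9-\frac{7b-2}6=\frac{b-2}{18}\ge\frac{1260}{18}=70,$$
so $|\Pi|\ge70$. For $p\in\Pi$ we have
$$b\le p\le2b-1,\quad 4b-1\le4p\le5b-2,\quad 7b-2\le6p\le8b-3,\quad 10b-3\le9p\le11b-4.$$
The bounds $6p\ge7b-2$ and $9p\le11b-4$ are the definition of $\Pi$. For the others, using $b\ge2$:

* $\frac{7b-2}6\ge b$ is equivalent to $b\ge2$, and it gives $p\ge b$ and $4p\ge4b-1$;
* $\frac{11b-4}9\le2b-1$ is equivalent to $7b\ge5$;
* $\frac{11b-4}9\le\frac{5b-2}4$ is equivalent to $44b-16\le45b-18$, i.e. $b\ge2$;
* $\frac{11b-4}9\le\frac{8b-3}6$ is equivalent to $22b-8\le24b-9$, i.e. $2b\ge1$;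
* $\frac{7b-2}6\ge\frac{10b-3}9$ is equivalent to $21b-6\ge20b-6$, i.e. $b\ge0$.

Subtracting $n=3b-1$, $2n=6b-2$ and $3n=9b-3$ respectively, we find that $p,\ 4p-n,\ 6p-2n,\ 9p-3n$ all lie in $[b,2b-1]$. So $p,4p,6p,9p\in\tilde S$ in $\mathbb Z_n$.

Next, $2p=p+p\in\tilde S+\tilde S$ gives $2p\notin\tilde S$. If $3p$ were in $\tilde S$, then $6p\in\tilde S+\tilde S$ would not be in $\tilde S$; so $3p\notin\tilde S$. And $2p,3p\ne0$, because $4p,6p\in\tilde S$ are nonzero. So Step 1 applies to $u=2p$ (where $2u=4p$, $3u=6p$) and to $u=3p$ (where $2u=6p$, $3u=9p$). Put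
$$\Sigma_p=\tau_p+\sigma_{2p}+\sigma_{3p}=\tau_p+2\tau_{4p}+3\tau_{6p}+\tau_{9p}+\nu_{2p}+\nu_{3p}.$$

We average over $p$. For distinct $p,p'\in\Pi$ and $1\le i\le9$ we have $0<i|p-p'|\le9\cdot\frac{b-2}{18}=\frac{b-2}2<n$, so $p\mapsto ip$ is injective from $\Pi$ to $\mathbb Z_n$. Hence each of the sums $\sum_p\tau_p$, $\sum_p\tau_{4p}$, $\sum_p\tau_{6p}$, $\sum_p\tau_{9p}$ is at most $\sum_{\theta\in\tilde S}\tau_\theta$, and each of $\sum_p\nu_{2p}$, $\sum_p\nu_{3p}$ is at most $\sum_{\theta\notin\tilde S,\,\theta\ne0}\nu_\theta$. The coefficients of the $\tau$ terms add up to $7$ and those of the $\nu$ terms to $2$, so (5) gives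
$$\sum_{p\in\Pi}\Sigma_p\le7\cdot\frac h3.$$
Therefore some $p\in\Pi$ has $\Sigma_p\le\frac{7h}{3\cdot70}=\frac h{30}$. Fix it.

**Step 3: a cube $\{x,2x,3x\}$.** We look for $x\in C_p$ such that $2x\in C_{2p}$ and $3x\in C_{3p}$ are large enough for Step 1 while $3x<m$. Since $\sigma_{2p},\sigma_{3p}\le\Sigma_p\le\frac h{30}$, for $u\in\{2p,3p\}$ we have
$$m-Y_u=\frac m2+\frac{n(\sigma_u+1)}2\le\frac m2+\frac{nh}{60}+\frac n2=\frac{31m}{60}+\frac n2.$$
Consider the $x\in C_p$ with
$$\frac{31m}{120}+\frac n4<x<\frac m3.$$
This open interval has length $\frac m3-\frac{31m}{120}-\frac n4=\frac{3m}{40}-\frac n4$, so it contains at least $\frac1n\big(\frac{3m}{40}-\frac n4\big)-1=\frac{3h}{40}-\frac54$ elements of $C_p$. For each of them $3x<m$, so $2x\in C_{2p}$ and $3x\in C_{3p}$. Also $3x>2x>\frac{31m}{60}+\frac n2$, so $2x>m-Y_{2p}$ and $3x>m-Y_{3p}$.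

Among these $x$, at most $\tau_p$ have $x\notin A$ (as $x\in C_p$ and $x\notin B$); by Step 1 at most $\sigma_{2p}$ have $2x\notin A$, and at most $\sigma_{3p}$ have $3x\notin A$. That is at most $\Sigma_p\le\frac h{30}$ in total. Since
$$\frac{3h}{40}-\frac54-\frac h{30}=\frac h{24}-\frac54>0\quad\text{for }h>30,$$
some $x$ has $x,2x,3x\in A$. Then $\Sigma^*\{x,x,x\}\subset A$, a contradiction. This proves Proposition 9. $\square$

## 10. The bound with error $O(1)$

We now feed the absolute bound on $n_m$ into Proposition 7 in place of $n_m\le N/Q$.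

**Proof of Theorem 3.** Suppose $e(N)\ge1267$. Then $E\ge1267\ge3$. Let $M$ be as in Proposition 7. Each $m\in A\cap[M-5,M]$ has
$$e(m)\ge E-\tfrac53>1265>\tfrac12,$$
which is condition 1 of Proposition 7. By (3), $h_m\ge3(2\cdot1265-1)=7587>30$. So Proposition 9 applies and gives $n_m\le3782$. Hence for all distinct $m_0,m\in A\cap[M-5,M]$,
$$2n_m+14\le2\cdot3782+14=7578\le7587\le h_{m_0},$$
which is condition 2. Proposition 7 says that this is impossible. Hence $e(N)<1267$, i.e. $|A|<\frac23N+1267$. $\square$
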